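# Is the Turán graph best for the smallest eigenvalue of the signless Laplacian?

## The Turán value $1-2/r$ and its first tests

Among all graphs on $n$ vertices that contain no complete subgraph $K_{r+1}$, which one has the largest smallest eigenvalue of the signless Laplacian? In a problem about $K_{r+1}$-free graphs one first guesses the Turán graph. It gives the value $(1-2/r)n$, so the guess is that the extremal value is asymptotically $(1-2/r)n$. We make this precise and then test it.

For a graph $G$ with adjacency matrix $A$ and diagonal degree matrix $D$, the signless Laplacian is $Q(G)=D+A$. Its quadratic form is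
$$x^{T}Qx=\sum_{uv\in E(G)}(x_u+x_v)^2 ,$$
so $Q$ is positive semidefinite. If $G$ has order $n$, we write $q_1\ge\dots\ge q_n$ for the eigenvalues of $Q(G)$. By the Rayleigh principle, $q_n(G)=\min_{x\ne0}x^TQx/x^Tx$. For integers $n>r\ge2$ put
$$f_r(n)=\max\{q_n(G):\ G\text{ has order }n\text{ and contains no }K_{r+1}\},\qquad c_r=\lim_{n\to\infty}\frac{f_r(n)}n .$$

The problem comes from Leonardo de Lima, Vladimir Nikiforov, and Carla Oliveira, "The clique number and the smallest Q-eigenvalue of graphs", arXiv:1508.01784 (2015). Two facts are given with it: the limit $c_r$ exists, and for $r\ge3$ every $K_{r+1}$-free $G$ of order $n$ has $q_n(G)<\bigl(1-\frac3{3r-1}\bigr)n$. The question is: is $c_r=1-2/r$ for every $r\ge3$?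

**The Turán graph.** Let $r\mid n$ and let $T_r(n)$ be complete $r$-partite with parts of size $s=n/r$. All degrees are $n-s$. A vector supported on one part with sum $0$ is an eigenvector for $n-s$. A vector that is constant on parts, with total sum $0$, is an eigenvector for $(n-s)-s=n-2s$. The all-ones vector has eigenvalue $2(n-s)$. These vectors span $\mathbb R^n$, so $q_n(T_r(n))=n-2s=(1-2/r)n$ and $c_r\ge1-2/r$ for $r\ge 3$. Together with the given upper bound, $1-\frac2r\le c_r\le1-\frac3{3r-1}$.

**Test at $r=2$.** The guess would be $0$, and indeed a bipartite graph has $q_n=0$: take $x=\pm1$ on the two sides. But the triangle-free cycle $C_5$ has eigenvalues $2+2\cos(2\pi j/5)$, so $q_5(C_5)=2-2\cos(\pi/5)>0$. Replacing each vertex of $C_5$ by an independent set of $a$ vertices gives a triangle-free graph with $n=5a$ and smallest eigenvalue $2a-2a\cos(\pi/5)\approx0.076\,n$ (the computation is part of Lemma 1 below). So the guess fails at $r=2$, and this is why the question starts at $r=3$.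

**Test at $r=3$.** The octahedron $T_3(6)$ has $q_6=2=n/3$. A natural $K_4$-free competitor on six vertices is the wheel, $C_5$ plus a vertex joined to all of it. Rim vertices have degree $3$, so the vector $\zeta^{ij}$ on rim vertex $i$ (with $\zeta=e^{2\pi\mathrm i/5}$, $j=2$) and $0$ on the hub is an eigenvector for $3-2\cos(\pi/5)=\frac{5-\sqrt5}2<1.39$. The octahedron wins, and the guess survives.

It will not survive weighting. Here is what we shall prove.

**Theorem 1.** $c_3\ge\frac{197-\sqrt{12889}}{250}>0.3338>\frac13$. By optimizing the same construction, $c_3\ge\frac{190-22\sqrt5}{421}>0.3344$. Hence the statement "if $r\ge3$ then $c_r=1-2/r$" is false.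

**Theorem 2.** If $r\ge10^{100}$, then every $K_{r+1}$-free graph $G$ of order $n>r$ satisfies $q_n(G)\le(1-\frac2r)n$. Hence $c_r=1-\frac2r$ for all such $r$, and $f_r(n)=(1-\frac2r)n$ whenever $r\mid n$.

The range $4\le r<10^{100}$ is not settled by these arguments, and the number $10^{100}$ is not optimized.

## Weighted wheels: $c_3>1/3$

For positive integers $a,b$ let $G_{a,b}$ have independent vertex classes $X_0,\dots,X_4$ of size $a$ and $Y$ of size $b$. Join $X_i$ completely to $X_{i+1}$ (indices mod $5$) and join $Y$ completely to every $X_i$. So $n=5a+b$, and $G_{1,1}$ is the wheel. The graph is $K_4$-free: a clique has at most one vertex in $Y$, and at most two in $\bigcup X_i$, because a blow-up of $C_5$ is triangle-free.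

Put $w=5a/n\in(0,1)$, $\beta=\frac{7+\sqrt5}{10}$, and let $\lambda_-(w)$ be the smaller root of
$$p_w(\lambda)=\lambda^2-\bigl(1+\tfrac45w\bigr)\lambda+\tfrac45w^2 .$$

**Lemma 1.** The roots of $p_w$ are real and distinct for $0\le w\le1$, and
$$\frac{q_n(G_{a,b})}{n}=\min\{1-\beta w,\ \lambda_-(w)\}. \tag{1}$$

*Proof.* The discriminant is $(1+\frac45w)^2-\frac{16}5w^2=1+\frac85w-\frac{64}{25}w^2$. It is concave in $w$ with values $1$ at $w=0$ and $\frac1{25}$ at $w=1$, so it is positive on $[0,1]$.

Vertices of $X_i$ have degree $2a+b$ and vertices of $Y$ have degree $5a$. We list eigenvectors.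

* Vectors supported on one class with sum $0$: eigenvalue $2a+b$ on some $X_i$, and $5a$ on $Y$.
* For $j=1,\dots,4$, the vector equal to $\zeta^{ij}$ on $X_i$ and $0$ on $Y$: eigenvalue $2a+b+a(\zeta^j+\zeta^{-j})=2a+b+2a\cos(2\pi j/5)$. (On $Y$ the image is $a\sum_i\zeta^{ij}=0$.) The smallest of these is $2a+b-2a\cos(\pi/5)$.
* The plane of vectors equal to $s$ on $\bigcup X_i$ and $t$ on $Y$: here $Q$ acts by $(s,t)\mapsto((4a+b)s+bt,\ 5as+5at)$, with trace $9a+b$ and determinant $5a(4a+b)-5ab=20a^2$.

These spaces are mutually orthogonal and their dimensions add up to $5(a-1)+(b-1)+4+2=n$, so this is the whole spectrum. (Deleting $Y$ from the computation gives the blow-up of $C_5$ used in the test at $r=2$.) Now divide by $n$, with $a/n=w/5$ and $b/n=1-w$. Since $\cos(\pi/5)=\frac{1+\sqrt5}4$, the second family has minimum $\frac25w+1-w-\frac{1+\sqrt5}{10}w=1-\beta w$, and the third gives the roots of $p_w$. The first family never contains the unique minimum: $2a+b>2a+b-2a\cos(\pi/5)$, and $5a/n=w$, while the product of the roots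 of $p_w$ is $\frac45w^2$, so $\lambda_-(w)\le\sqrt{4/5}\,w<w$. $\square$

**Two weightings that fail, for opposite reasons.** The wheel has $w=\frac56$, and there $1-\beta w\approx0.230$: the eigenvector living on the cycle is too cheap. The other natural choice gives $Y$ one third of the vertices, as in the Turán graph: $w=\frac23$. Then $1-\beta w\approx0.384$ is fine, but $p_{2/3}(\frac13)=\frac19-\frac{23}{45}+\frac{16}{45}=-\frac2{45}<0$, so $\lambda_-(\frac23)<\frac13$: now the eigenvector that plays $\bigcup X_i$ against $Y$ is too cheap. So we look between the two.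

**The window.** When do both terms of (1) exceed $\frac13$? First, $1-\beta w>\frac13$ means $w<\frac{20}{3(7+\sqrt5)}\approx0.7218$. Second, $\frac13$ is less than the midpoint $\frac12(1+\frac45w)$ of the two roots, so $\lambda_-(w)>\frac13$ iff
$$p_w(\tfrac13)=\tfrac45w^2-\tfrac4{15}w-\tfrac29=\tfrac2{45}\,(18w^2-6w-5)>0,$$
that is, $w>\frac{1+\sqrt{11}}6\approx0.7194$. The window is narrow but not empty, and it contains $w=0.72=\frac{18}{25}$.

**First bound of Theorem 1.** Take $a=18k$, $b=35k$, so $n=125k$ and $w=\frac{18}{25}$. Then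
$$p_w(\lambda)=\lambda^2-\tfrac{197}{125}\lambda+\tfrac{1296}{3125},\qquad \lambda_-=\frac{197-\sqrt{197^2-25920}}{250}=\frac{197-\sqrt{12889}}{250}.$$
Since $113.5^2=12882.25<12889<12893.6<113.55^2$, we get $0.3338<\lambda_-<0.334$. On the other side, $\sqrt5<2.237$ gives $\beta w=\frac{18(7+\sqrt5)}{250}<0.6651$, so $1-\beta w>0.3349>\lambda_-$. By (1), $q_n(G_{18k,35k})/n=\frac{197-\sqrt{12889}}{250}$ for every $k\ge1$. As the limit $c_3$ exists, it is at least this number, which exceeds $0.3338>\frac13$.

**Optimal weights.** We let the two terms of (1) meet. Put $q=1-\beta w$ into $p_w$: since $q^2-q=-\beta wq$,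
$$p_w(q)=-\beta wq-\tfrac45wq+\tfrac45w^2=w\bigl(\tfrac45w-(\beta+\tfrac45)q\bigr).$$
This vanishes for $w>0$ iff $\frac45w=(\beta+\frac45)(1-\beta w)$. We have $\beta+\frac45=\frac{15+\sqrt5}{10}$ and $\beta(\beta+\frac45)=\frac{(7+\sqrt5)(15+\sqrt5)}{100}=\frac{110+22\sqrt5}{100}$, so the solution is
$$w^*=\frac{\beta+\frac45}{\frac45+\beta(\beta+\frac45)}=\frac{10(15+\sqrt5)}{190+22\sqrt5}=\frac{685-35\sqrt5}{842},$$
$$q^*=1-\beta w^*=\frac{\frac45}{\frac45+\beta(\beta+\frac45)}=\frac{80}{190+22\sqrt5}=\frac{40(95-11\sqrt5)}{8420}=\frac{190-22\sqrt5}{421}.$$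
Here $w^*\approx0.7206$ lies in $(0,1)$, and $q^*<\frac12<\frac12(1+\frac45w^*)$, so $q^*$ is the smaller root: $\lambda_-(w^*)=q^*$. For each large $n$ take $a=\lfloor w^*n/5\rfloor$, $b=n-5a$. Then $5a/n\to w^*$, and (1) with the continuity of $\lambda_-$ gives $q_n(G_{a,b})/n\to q^*$. Hence $c_3\ge q^*$. Since $22\sqrt5<49.1942$, we have $q^*>140.8058/421>0.3344$.

Nothing better comes from this family. The term $1-\beta w$ decreases in $w$. The term $\lambda_-$ increases: at $\lambda=\lambda_-(w)$ we have $\partial p_w/\partial w=\frac45(2w-\lambda_-)>0$ because $\lambda_-\le\sqrt{4/5}\,w$, while $\partial p_w/\partial\lambda<0$ at the smaller of two distinct roots. So the minimum of the two terms is largest where they are equal. This proves Theorem 1. $\blacksquare$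

## The complement form and the Turán test vectors

We turn to Theorem 2. Throughout the rest of the talk, $G$ is a $K_{r+1}$-free graph on the vertex set $V$, $|V|=n>r\geq 3$, and **we suppose that $q_n(G)>(1-\frac2r)n$**. The aim is a contradiction when $r\ge10^{100}$. Up to and including (5) the size of $r$ plays no role. So the graphs $G_{18k,35k}$ with $r=3$ satisfy the assumption and will serve as an example.

**Definition.** Let $C=J-A$, where $J$ is the all-ones matrix. This is a symmetric $0/1$ matrix with unit diagonal. Let $B_u=\{w:C(u,w)=1\}$, so $u\in B_u$, and distinct $u,w$ are adjacent iff $w\notin B_u$. Let $\mu(S)=r|S|/n$, so $\mu(V)=r$; all integrals are with respect to $\mu$. Put $D(u)=\mu(B_u)$ and, for $R\subseteq V$, $D_R(u)=\mu(B_u\cap R)$. Finally put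
$$\tau=\frac1r\int(D-1)\,d\mu .$$

The letter $D$ from now on means this function, and not the degree matrix. In $T_r(n)$ the set $B_u$ is the part of $u$, $D\equiv1$ and $\tau=0$. In $G_{18k,35k}$ with $r=3$, each $X_i$ has measure $\frac{54}{125}=0.432$ and $\mu(Y)=0.84$. For $u\in X_0$, $B_u=X_0\cup X_2\cup X_3$ and $D(u)=1.296$; for $u\in Y$, $D(u)=0.84$; and $\tau=0.72\cdot0.296-0.28\cdot0.16=0.16832$.

**Step 1: rewrite the eigenvalue assumption.** The degree of $u$ is $n$ minus the row sum of $C$ at $u$, so $Q(G)=nI+J-D_C-C$, where $D_C$ is the diagonal matrix of row sums of $C$. The assumption $x^TQx>(1-\frac2r)n\,x^Tx$ for $x\ne0$ becomes $\sum_{u,w}C(u,w)(x_u^2+x_ux_w)<\frac{2n}r\sum x_u^2+(\sum x_u)^2$. Multiplying by $r^2/n^2$,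
$$\iint C(u,w)\bigl(x(u)^2+x(u)x(w)\bigr)<2\int x^2+\Bigl(\int x\Bigr)^2\qquad(x\ne0). \tag{2}$$
With $x$ the indicator of one vertex $v$, this reads $\frac rnD(v)+\frac{r^2}{n^2}<\frac{2r}n+\frac{r^2}{n^2}$. So $D(v)<2$ for all $v$, and therefore $\tau<1$.

**Step 2: test with Turán-type vectors.** In $T_r(n)$ the bottom eigenspace consists of the vectors constant on parts with sum $0$. We use such vectors on an arbitrary partition. For a partition $\mathcal P$ of $V$ into $P_1,\dots,P_r$ (empty parts allowed), let $\alpha(\mathcal P)$ be the $\mu\times\mu$-measure of the set of ordered adjacent pairs that lie in a common part. Then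
$$\alpha(\mathcal P)>(r-2)\tau\qquad\text{for every such partition }\mathcal P. \tag{3}$$

*Proof.* Choose $k\in\{1,\dots,r\}$ uniformly; put $\xi_k=\sqrt{r-1}$ and $\xi_i=-1/\sqrt{r-1}$ for $i\ne k$. Then
$$\mathbb E\xi_i^2=\frac{r-1}r+\frac{r-1}r\cdot\frac1{r-1}=1,\qquad \mathbb E\xi_i\xi_j=-\frac2r+\frac{r-2}r\cdot\frac1{r-1}=-\frac1{r-1}\quad(i\ne j).$$
Apply (2) to the vector equal to $\xi_i$ on $P_i$ and average over $k$. Write $p_i=\mu(P_i)$, $C_{\rm tot}=\iint C=\int D=r(1+\tau)$, and $C_{\rm in}=\sum_i\iint_{P_i\times P_i}C=\sum p_i^2-\alpha(\mathcal P)$. We obtain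
$$C_{\rm tot}+C_{\rm in}-\frac{C_{\rm tot}-C_{\rm in}}{r-1}<2r+\sum p_i^2-\frac{r^2-\sum p_i^2}{r-1}.$$
Multiplying by $r-1$ gives $(r-2)C_{\rm tot}+rC_{\rm in}<r(r-2)+r\sum p_i^2$. Inserting the values of $C_{\rm tot}$ and $C_{\rm in}$ leaves $(r-2)r\tau<r\,\alpha(\mathcal P)$. $\square$

**The $r$-partite case.** If $G$ is $r$-partite, take its own partition: $\alpha=0$. Also $C_{\rm tot}\ge C_{\rm in}=\sum p_i^2\ge r$ by Cauchy–Schwarz, so $\tau\ge0$, and (3) says $0>(r-2)\tau\geq 0$, a contradiction. So $r$-partite graphs never beat the Turán value. In general we need a partition with few adjacent pairs inside its parts, and $G$ does not come with one.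

## Random greedy partitions miss by $2\tau$

A sensible way to produce a partition from $K_{r+1}$-freeness is greedy: take a vertex, put it together with all its non-neighbors, delete them, repeat. The chosen vertices form a clique, so there are at most $r$ rounds.

**Definition.** Let $R_0=V$. While $R_{i-1}\ne\emptyset$, pick $v_i\in R_{i-1}$ uniformly at random and put $U_i=B_{v_i}\cap R_{i-1}$, $R_i=R_{i-1}\setminus U_i$. Let $m$ be the number of steps. Put $U_i=\emptyset$ for $m<i\le r$, and $\omega_i=\mu(U_i)$. Let $\mathcal H_i$ be the history of the first $i$ steps.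

If $j<i$ then $v_i\notin B_{v_j}$, so $v_1,\dots,v_m$ is a clique and $m\le r$. Hence $(U_1,\dots,U_r)$ is a partition and $\sum_{i=1}^r\omega_i=r$.

**Step 3: compute $\mathbb E\,\alpha$ for the greedy partition.** For $R\subseteq V$ write $C(R)=\iint_{R\times R}C$. Fix $R=R_{i-1}\neq\emptyset$ and let $U=B_v\cap R$ with $v$ uniform in $R$. Splitting $R$ into $U$ and $R\setminus U$,
$$C(R\setminus U)=C(R)-2\int_UD_R\,d\mu+C(U),$$
so the measure of ordered adjacent pairs inside $U$ is
$$\mu(U)^2-C(U)=\mu(U)^2+C(R)-C(R\setminus U)-2\int_UD_R\,d\mu .$$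
Since $\mu(U)=D_R(v)$, we have $\mathbb E\mu(U)^2=\mu(R)^{-1}\int_RD_R^2$. By the symmetry of $C$, also
$$\mathbb E\int_UD_R\,d\mu=\mu(R)^{-1}\int_R\int_RC(v,w)D_R(w)\,d\mu(w)\,d\mu(v)=\mu(R)^{-1}\int_RD_R^2 .$$
So the conditional expectation of the measure of adjacent pairs inside $U$ is $C(R)-\mathbb E\,C(R\setminus U)-\mathbb E\mu(U)^2$. Summing over the steps, the $C$-terms telescope from $C(V)=r(1+\tau)$ to $C(\emptyset)=0$:
$$\mathbb E\,\alpha(U_1,\dots,U_r)=r(1+\tau)-\mathbb E\sum_{i=1}^r\omega_i^2. \tag{4}$$

**The exact point where this stops.** Since $\sum\omega_i=r$, we have $\sum\omega_i^2\ge r$, so (4) gives $\mathbb E\,\alpha\le r\tau$. To contradict (3) we would need $\alpha\le(r-2)\tau$. We miss by $2\tau$. No argument can close this gap for every $r\ge3$, because at $r=3$ the assumption is satisfied by $G_{18k,35k}$. There every greedy run removes, in some order, $Y$, a set like $X_0\cup X_2\cup X_3$, and the remaining pair like $X_1\cup X_4$. So the $\omega_i$ are always $0.84$, $1.296$, $0.864$, with $\sum(\omega_i-1)^2=0.131712$.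 The only adjacent pairs inside a part are those between $X_2$ and $X_3$, so $\alpha=2(0.432)^2=0.373248$. This agrees with (4): $3(1.16832)-3.131712=0.373248$. And it exceeds $(r-2)\tau=0.16832$, as (3) demands.

**The way past it.** A miss by only $2\tau$, in a sum of $r$ terms, is itself strong information. Insert (3), which holds for every outcome, into (4): $\mathbb E\sum\omega_i^2<r(1+\tau)-(r-2)\tau=r+2\tau$. Since $\sum\omega_i=r$,
$$\mathbb E\sum_{i=1}^r(\omega_i-1)^2<2\tau. \tag{5}$$
In particular $\tau>0$. All $r$ greedy steps together have a total squared deviation below $2\tau$, so a typical early step deviates by $O(\sqrt{\tau/r})$. We shall use this rigidity to show that, outside a set of measure $O(\tau)$, the graph is exactly $r$-partite. That yields a partition with $\alpha=O(\tau)$, where the implied constant does not depend on $r$, against the demand $\alpha>(r-2)\tau$. For large $r$ this is a contradiction.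

From here on, $r\ge10^{100}$.

## Early steps: almost all vertices have $D\approx1$

**Step 4: a given vertex survives the early steps.** Since $\omega_j\le D(v_j)<2$, for every integer $i\le r/8$ we have $\mu(R_i)\ge r-2i\ge\frac34r>0$, so step $i+1$ takes place. A vertex $z\in R_{j-1}$, $j\le r/8$, is removed at step $j$ iff $v_j\in B_z$. This has conditional probability at most $D(z)/\mu(R_{j-1})\le2/(\frac34r)\le3/r$. By the union bound, for $j\le i\le r/8$,
$$\mathbb P(z\notin R_i)\le\frac{3i}r,\qquad \mathbb P(z\notin R_i\mid\mathcal H_j)\le\frac{3(i-j)}r\ \text{ on }\{z\in R_j\}. \tag{6}$$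

**Step 5: turn (5) into a statement about vertices.** Given $\mathcal H_i$ with $i\le r/8$, $\omega_{i+1}=D_{R_i}(v_{i+1})$ with $v_{i+1}$ uniform in $R_i$, and $\mu(R_i)\le r$. So
$$\mathbb E\bigl[(\omega_{i+1}-1)^2\mid\mathcal H_i\bigr]=\frac1{\mu(R_i)}\int_{R_i}(D_{R_i}-1)^2d\mu\ge\frac1r\int_V1_{u\in R_i}(D_{R_i}(u)-1)^2d\mu(u).$$
Summing and using (5), for any set $\mathcal I$ of integers in $[0,r/8]$,
$$\frac1r\sum_{i\in\mathcal I}\int_V\mathbb E\bigl[1_{u\in R_i}(D_{R_i}(u)-1)^2\bigr]d\mu(u)<2\tau. \tag{7}$$
How much of $B_u$ has been lost by time $i$ is measured by $L_i(u)=D(u)-D_{R_i}(u)=\mu(B_u\setminus R_i)\ge0$. By (6), $\mathbb EL_i(u)=\int_{B_u}\mathbb P(z\notin R_i)\,d\mu(z)\le2\cdot\frac{3i}r=\frac{6i}r$.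

**Step 6: few vertices have $D$ far from $1$.** For $0<\kappa\le1$ let $W_\kappa=\{u:|D(u)-1|\ge\kappa\}$. Then
$$\mu(W_\kappa)\le\frac{480\,\tau}{\kappa^3}. \tag{8}$$

*Proof.* At very early times $D_{R_i}(u)$ is still close to $D(u)$, so an irregular $u$ contributes to (7). Let $u\in W_\kappa$ and $0\le i\le\kappa r/30$. By (6) and Markov's inequality,
$$\mathbb P(u\notin R_i)+\mathbb P(L_i(u)\ge\tfrac\kappa2)\le\frac{3i}r+\frac{12i}{\kappa r}\le\frac{15i}{\kappa r}\le\frac12 .$$
If $D(u)\ge1+\kappa$, then with probability at least $\frac12$ we have $u\in R_i$ and $D_{R_i}(u)-1=D(u)-1-L_i(u)\ge\kappa/2$. If $D(u)\le1-\kappa$, then with probability at least $\frac12$ we have $u\in R_i$, and $D_{R_i}(u)\le D(u)\le1-\kappa$. In both cases the expectation in (7) is at least $\frac12\cdot\frac{\kappa^2}4=\frac{\kappa^2}8$. The interval $[0,\kappa r/30]$ contains at least $\kappa r/30$ integers, so (7) gives $\frac\kappa{30}\cdot\frac{\kappa^2}8\,\mu(W_\kappa)<2\tau$. $\square$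

**Step 7: $\tau$ is small.** This is where large $r$ first enters:
$$\tau\le20\,r^{-1/3}. \tag{9}$$

*Proof.* We have $D-1<\kappa$ off $W_\kappa$ and $D-1<1$ everywhere, so $\tau\le\kappa+\mu(W_\kappa)/r\le\kappa+\frac{480\tau}{\kappa^3r}$. Take $\kappa=(960/r)^{1/3}\le1$; the last term is then $\tau/2$. So $\tau\le2\kappa\le20r^{-1/3}$, since $960<10^3$. $\square$

**Step 8: fix the constants.** From now on
$$\varepsilon=10^{-4},\quad h=\sqrt\varepsilon=10^{-2},\quad \kappa=\frac{\varepsilon}{384},\quad W=W_\kappa,\quad M=3\cdot10^{22}.$$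
By (9), $M\tau\le6\cdot10^{23}\,r^{-1/3}$. For $r\ge10^{100}$ we have $r^{-1/3}<4.7\cdot10^{-34}$, and $r^{-1/3}(1+\ln r)$ is decreasing for $\ln r>2$, with $1+\ln10^{100}<232$. So
$$M\tau\le10^{-9},\qquad M\tau(1+\ln r)\le10^{-6}. \tag{10}$$
Also $480/\kappa^3=480\,(3.84\cdot10^6)^3<2.8\cdot10^{22}$, so by (8) $\mu(W)\le M\tau\le10^{-9}$.

## Non-neighborhoods that do not coincide

We would like the sets $B_u$ to be, nearly, the classes of a partition. Knowing that $D(u)\approx1$ is not enough for that. For instance, let $r=5$ and join three blow-ups of $C_5$ completely to each other, all classes having $\mu$-measure $\frac13$. Then $D\equiv1$, yet for $u\in X_0$ and $z\in X_2$ in the same blow-up, $B_u=X_0\cup X_2\cup X_3$ and $B_z=X_2\cup X_4\cup X_0$ differ. (This graph contains $K_6$, so it does not satisfy our assumption; it only shows that $D\equiv1$ by itself says too little.) What helps is that (7) holds at many times. If $z\in B_u$ and $B_z\setminus B_u$ is large, the process may remove $z$ and keep $u$; then $u$ survives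 with $D_{R_i}(u)$ clearly below $1$.

**Definition.** For $u\in V$ put
$$\phi(u)=\int_{B_u}\mu(B_u\setminus B_z)\,d\mu(z),\qquad\psi(u)=\int_{B_u}\mu(B_z\setminus B_u)\,d\mu(z),$$
and let $S=\{u\notin W:\phi(u)\ge\varepsilon\}$.

In $T_r(n)$ both functions vanish. In the join of three blow-ups of $C_5$ above, for $u\in X_0$ only $z\in X_2\cup X_3$ contribute, and $\phi(u)=\psi(u)=2\cdot\frac13\cdot\frac13=\frac29$.

**Step 9: $S$ is small.** We show
$$\mu(S)\le192\Bigl(\frac{384}\varepsilon\Bigr)^2\tau. \tag{11}$$

*Proof.* Let $u\in S$. First we pass from $\phi$ to $\psi$, because it is $B_z\setminus B_u$ that lets $z$ be removed without $u$. Since $\mu(B_z\setminus B_u)-\mu(B_u\setminus B_z)=D(z)-D(u)$,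
$$\psi(u)=\phi(u)+\int_{B_u}(D(z)-D(u))\,d\mu(z)\ge\varepsilon-4\kappa-2\mu(W)\ge\frac\varepsilon2 .$$
Here we used $D(z)-D(u)>-2\kappa$ for $z\notin W$, $D(z)-D(u)>-2$ always, and $\mu(B_u)<2$. The last inequality holds since $4\kappa<2\cdot10^{-6}$ and $2\mu(W)\le2\cdot10^{-9}$.

Next we bound $\mathbb P(u\in R_i,\,z\notin R_i)$ from below for $z\in B_u$ and $i\le r/8$. For $1\le j\le i$ consider the event
$$\mathcal E_j:\quad u,z\in R_{j-1},\quad v_j\in B_z\setminus B_u,\quad u\in R_i .$$
On $\mathcal E_j$ the vertex $z$ is removed exactly at step $j$, so the $\mathcal E_j$ are disjoint, and each implies $u\in R_i$, $z\notin R_i$. Given $\mathcal H_{j-1}$ with $u,z\in R_{j-1}$, the probability that $v_j\in B_z\setminus B_u$ is $\mu((B_z\setminus B_u)\cap R_{j-1})/\mu(R_{j-1})\ge\frac1r\mu((B_z\setminus B_u)\cap R_{j-1})$. In that case $u\in R_j$, and by (6) $u$ survives to $R_i$ with conditional probability at least $1-3i/r\geq 0$. Also $\mathbb P(u,z,y\in R_{j-1})\ge1-9i/r$ for every $y$, by (6) and the union bound. Hence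
$$\mathbb P(\mathcal E_j)\ge\Bigl(1-\frac{3i}r\Bigr)\frac1r\int_{B_z\setminus B_u}\mathbb P(u,z,y\in R_{j-1})\,d\mu(y)\ge\frac1r\Bigl(1-\frac{3i}r\Bigr)\Bigl(1-\frac{9i}r\Bigr)\mu(B_z\setminus B_u).$$
Summing over $j$, and using $(1-3x)(1-9x)\ge1-12x$,
$$\mathbb P(u\in R_i,z\notin R_i)\ge\frac ir\Bigl(1-\frac{12i}r\Bigr)\mu(B_z\setminus B_u).$$
For $r/48\le i\le r/24$ the factor is at least $\frac1{48}\cdot\frac12=\frac1{96}$. Integrating over $z\in B_u$,
$$\mathbb E\bigl[1_{u\in R_i}L_i(u)\bigr]=\int_{B_u}\mathbb P(u\in R_i,z\notin R_i)\,d\mu(z)\ge\frac{\psi(u)}{96}\ge\frac\varepsilon{192}.$$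

Finally we use (7). Since $u\notin W$, $D(u)-1<\kappa$, so $D_{R_i}(u)-1<\kappa-L_i(u)$ and hence $(D_{R_i}(u)-1)^2\ge\bigl((L_i(u)-\kappa)_+\bigr)^2$. By Cauchy–Schwarz,
$$\mathbb E\bigl[1_{u\in R_i}(D_{R_i}(u)-1)^2\bigr]\ge\Bigl(\mathbb E\bigl[1_{u\in R_i}(L_i(u)-\kappa)_+\bigr]\Bigr)^2\ge\Bigl(\frac\varepsilon{192}-\kappa\Bigr)^2=\Bigl(\frac\varepsilon{384}\Bigr)^2 .$$
There are at least $\frac r{48}-1\ge\frac r{96}$ integers in $[r/48,r/24]$, so (7) gives $\frac1{96}(\varepsilon/384)^2\mu(S)<2\tau$. $\square$

**Step 10: the exceptional set.** Put $F=W\cup S$ and $T=V\setminus F$. Since $480/\kappa^3+192(384/\varepsilon)^2<2.8\cdot10^{22}+3\cdot10^{15}<M$,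
$$\mu(F)\le M\tau\le10^{-9},\qquad\text{and}\quad |D(v)-1|<\kappa,\ \ \phi(v)<\varepsilon\quad\text{for }v\in T. \tag{12}$$

## Cores, classes, and independent transversals

**Step 11: every $v\in T$ has a core of vertices with nearly the same non-neighborhood.** For $v\in T$ let
$$N_v=\{u\in B_v\cap T:\ \mu(B_v\setminus B_u)\le h\}.$$
By Markov's inequality, the set of $u\in B_v$ with $\mu(B_v\setminus B_u)>h$ has measure at most $\phi(v)/h\le\varepsilon/h=h$. With (12),
$$\mu(B_v\setminus N_v)\le h+\mu(F)\le1.1h,\qquad\mu(N_v)\ge1-\kappa-1.1h\ge1-2h .$$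
If $u\in N_v$, then $\mu(B_u\setminus B_v)=D(u)-D(v)+\mu(B_v\setminus B_u)\le2\kappa+h$, so $\mu(B_u\triangle B_v)\le3h$.

**Step 12: two non-neighborhoods almost coincide or almost do not meet.** Let $u,v\in T$ with $\mu(B_u\cap B_v)>3h$. Removing $B_u\setminus N_u$ and $B_v\setminus N_v$ costs at most $2.2h$, so $N_u\cap N_v\ne\emptyset$. For $w$ in this intersection, $\mu(B_u\triangle B_v)\le\mu(B_u\triangle B_w)+\mu(B_w\triangle B_v)\le6h$.

Define $u\sim v$ on $T$ by $\mu(B_u\triangle B_v)\le6h$. This is reflexive and symmetric. It is transitive: if $u\sim w\sim v$, then $\mu(B_u\triangle B_v)\le12h$, so $\mu(B_u\cap B_v)\ge1-\kappa-12h>3h$, and by the dichotomy $u\sim v$.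

**Step 13: each vertex of a class sees almost all of the other cores.** Let $Z_1,\dots,Z_p$ be the classes of $\sim$; choose $t_i\in Z_i$ and put $N_i=N_{t_i}$. By Step 11, $N_i\subseteq Z_i$, so the $N_i$ are disjoint. For $u\in Z_i$, since $N_i\subseteq B_{t_i}$,
$$\mu(B_u\cap N_i)\ge\mu(N_i)-\mu(B_{t_i}\setminus B_u)\ge1-2h-6h=1-8h .$$
As $D(u)\le1+\kappa$,
$$\mu\Bigl(B_u\cap\bigcup_{j\ne i}N_j\Bigr)\le(1+\kappa)-(1-8h)\le9h\qquad(u\in Z_i). \tag{13}$$

To find cliques we choose one vertex from each core so that no two are non-adjacent. This is an independent transversal in the graph of non-adjacencies.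

**Lemma 2 (independent transversals).** Let the vertex set of a finite graph $H$ of maximum degree at most $\Delta$ be partitioned into parts of size at least $s$, where $s\ge1$ is an integer and $s\ge2\mathrm e\Delta$. Then $H$ has an independent set with exactly one vertex in each part.

Haxell's theorem (P. E. Haxell, *A note on vertex list colouring*, Combin. Probab. Comput. 10 (2001) 345–347) gives such a set already for nonempty parts of size at least $2\Delta$. Alon's earlier bound $2\mathrm e\Delta$, which is Lemma 2, is enough for us, and it follows quickly from the Lovász Local Lemma: if finitely many events each have probability at most $\pi$, each is mutually independent of all but at most $d$ of the others, and $\mathrm e\pi(d+1)\le1$, then with positive probability none of them occurs.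

*Proof.* Shrink every part to size exactly $s$, and choose one vertex from each part, uniformly and independently. For each edge $xy$ of $H$ between different parts let $A_{xy}$ be the event that both $x$ and $y$ are chosen; its probability is $s^{-2}$. It is mutually independent of all events $A_{x'y'}$ whose edge does not meet the two parts of $x$ and $y$. At most $2s\Delta$ edges meet these two parts, and $xy$ is one of them, so we can take $d+1\le2s\Delta$. Then $\mathrm e\,s^{-2}\cdot2s\Delta=2\mathrm e\Delta/s\le1$, and with positive probability no $A_{xy}$ occurs. $\square$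

**How Lemma 2 will be applied.** Let $H$ be the graph on $\bigcup N_j$ that joins $x\in N_i$ and $y\in N_j$, $i\ne j$, when $C(x,y)=1$. By (13) its maximum degree is at most $\Delta=9h\,n/r=0.09\,n/r$. Suppose that in each of some of the cores we are given a subset of measure at least $0.8$, that is, of at least $s=\lceil0.8\,n/r\rceil$ vertices. Since $2\mathrm e\cdot0.09<0.49<0.8$, Lemma 2 applies to the subgraph of $H$ induced on these subsets. Its transversal is a set of vertices, pairwise adjacent in $G$: a clique of $G$ with one vertex in each given subset.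

## Exactly $r$ classes, all independent

**Step 14: $p\le r$.** Each $N_j$ has measure at least $1-2h\ge0.8$. Lemma 2 gives a clique of size $p$ in $G$, and $G$ is $K_{r+1}$-free.

**Step 15: $p\ge r$.** We find a greedy run whose $r$ chosen vertices lie in $r$ different classes. Let $\Gamma$ be the event $\sum_{i=1}^r(\omega_i-1)^2<\frac1{16}$. By (5) and Markov's inequality, $\mathbb P(\Gamma^c)\le32\tau$. On $\Gamma$ every $\omega_i\ge\frac34$, so $m=r$, and $\mu(R_{i-1})=\sum_{j\ge i}\omega_j\ge\frac34(r-i+1)$. This last inequality depends only on $\mathcal H_{i-1}$, and when it holds, $v_i\in F$ has conditional probability at most $\mu(F)/\mu(R_{i-1})$. Hence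
$$\mathbb P(\Gamma\text{ and some }v_i\in F)\le\sum_{i=1}^r\frac{\mu(F)}{\frac34(r-i+1)}\le\frac43M\tau(1+\ln r).$$
By (10), $32\tau+\frac43M\tau(1+\ln r)<1$. So some run satisfies $\Gamma$ and has $v_1,\dots,v_r\in T$.

In this run no two $v_i,v_j$ with $i\ne j$ are equivalent. If $v_i\sim v_j$, the disjoint sets $U_i,U_j$ both lie in $B_{v_i}\cup B_{v_j}$, which has measure at most $1+\kappa+6h<\frac32$; but $\omega_i+\omega_j\ge\frac32$. So there are at least $r$ classes, and with Step 14, $p=r$.

**Step 16: each $Z_i$ is an independent set of $G$.** Suppose $u,u'\in Z_i$ are adjacent; we build a $K_{r+1}$. For $j\ne i$ put $N_j'=N_j\setminus(B_u\cup B_{u'})$. By (13) applied to $u$ and to $u'$, $\mu(N_j')\ge1-2h-18h=0.8$. Lemma 2, applied to the $r-1$ sets $N_j'$, gives a clique of size $r-1$ with one vertex in each of them. These vertices lie outside $B_u\cup B_{u'}$, so they are distinct from $u,u'$ and adjacent to both. Together with $u,u'$ they form a $K_{r+1}$ in $G$, a contradiction.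

## $4M\tau$ against $(r-2)\tau$

**Step 17: the contradiction.** We now have the partition that the greedy process could not supply directly:
$$P_1=Z_1\cup F,\qquad P_i=Z_i\quad(2\le i\le r).$$
By Step 16, $Z_1\subseteq B_u$ for any $u\in Z_1$, so $\mu(Z_1)\le1+\kappa$ and $\mu(P_1)\le2$. Every adjacent pair inside a part lies in $P_1$ and has at least one member in $F$. Hence, by (12),
$$\alpha(P_1,\dots,P_r)\le2\,\mu(F)\,\mu(P_1)\le4M\tau .$$
But (3) says that $\alpha(P_1,\dots,P_r)>(r-2)\tau$, and $\tau>0$ by (5). So $r-2<4M=1.2\cdot10^{23}$, which is false for $r\ge10^{100}$.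

**Step 18: Theorem 2.** The assumption $q_n(G)>(1-\frac2r)n$ is therefore impossible: for $r\ge10^{100}$ every $K_{r+1}$-free graph of order $n>r$ has $q_n(G)\le(1-\frac2r)n$, that is, $f_r(n)\le(1-\frac2r)n$. If $r\mid n$, the Turán graph $T_r(n)$ attains this value, so $f_r(n)=(1-\frac2r)n$. Dividing by $n$ and letting $n\to\infty$ gives $c_r=1-\frac2r$. $\blacksquare$
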